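\title{The bounded complex of a simplicial affine oriented matroid is a ball}

\begin{abstract}
The bounded complex of an affine oriented matroid is the combinatorial counterpart of the complex of bounded faces of an affine hyperplane arrangement. We prove that it is a piecewise-linear ball whenever the oriented matroid is simplicial, which confirms a conjecture from a paper of Dong. The dimension of the ball is one less than the rank of the connected component that contains the element at infinity. When this is the only component apart from loops, the boundary sphere consists of the bounded faces of unbounded topes. The combinatorial core of the proof is that any two nonzero covectors of a simple, connected, simplicial oriented matroid have intersecting supports. This forces the part at infinity of the link of each bounded face to be empty or a ball, and an induction on links with a regular neighborhood argument does the rest.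
\end{abstract}

\section{Introduction}\label{sec:intro}

Finitely many affine hyperplanes cut a real affine space into convex faces, and the bounded faces form a cell complex. Points on a line give the segment between the two extreme points, and three lines in general position in the plane give a triangle, so one might guess that the bounded complex is always a ball. It is not: the lines $x=1$, $x=-1$, $y=x$, $y=-x$ bound two triangles that share only the origin. This paper shows that the guess is right when the arrangement, completed by the hyperplane at infinity, has only simplices as cells, and it does so in the generality of oriented matroids.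

Let $E$ be a finite set and let $\mathcal L\subseteq\{+,-,0\}^E$ be the set of covectors of an oriented matroid $M$ of rank $r$ (the axioms are recalled in Section~\ref{sec:om}). We order $\mathcal L$ componentwise by $0<+$ and $0<-$, and call $Y$ a \emph{face} of $X$ if $Y\le X$. The maximal covectors are the \emph{topes}. Let $g\in E$ be an element that is not a loop, that is, $X_g\neq0$ for some $X\in\mathcal L$. The triple $(E,\mathcal L,g)$ is an \emph{affine oriented matroid}, and its \emph{affine part} is $\mathcal L^+=\{X\in\mathcal L:X_g=+\}$. A covector $X\in\mathcal L^+$ is \emph{bounded} if every $Y\in\mathcal L$ with $0\ne Y\le X$ has $Y_g=+$, and \emph{unbounded} otherwise. The \emph{bounded complex} $\mathcal L^{++}$ is the set of bounded covectors.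

The model to keep in mind is the realizable case. Let $\ell_e$ $(e\in E)$ be linear forms that span the dual of $\mathbb R^r$, and let $\mathcal L$ be the set of sign vectors $(\operatorname{sign}\ell_e(p))_{e\in E}$ of points $p\in\mathbb R^r$. A covector $X$ is then a relatively open cone, and its closure is the union of the cones $Y\le X$. The covectors in $\mathcal L^+$ are the faces of the arrangement of hyperplanes $\ell_e=0$ in the affine space $\ell_g=1$, and the covectors with $Y_g=0$ are the faces at infinity. A face of the affine arrangement is a bounded set exactly when $\ell_g>0$ on the closed cone over it with the origin removed, and this is the definition above. In general, the topological representation theorem makes $\mathcal L^{++}$ the face poset of a regular cell complex, the complex of bounded faces of a pseudo-hyperplane arrangement that represents $(E,\mathcal L,g)$, and we identify $\mathcal L^{++}$ with this complex.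

The oriented matroid $M$ is \emph{simplicial} if for every tope $T$ the interval $[0,T]$ of $\mathcal L$ is the face lattice of an $(r-1)$-simplex, that is, a Boolean lattice of rank $r$. The affine oriented matroid $(E,\mathcal L,g)$ is simplicial if $M$ is. The condition concerns all topes: an unbounded region must be a simplex once its faces at infinity are counted. The problem, posed as a conjecture in~\cite{Dong}, is whether the bounded complex of every simplicial affine oriented matroid is a ball. We prove that it is.

\begin{theorem}\label{thm:main}
Let $(E,\mathcal L,g)$ be a simplicial affine oriented matroid. Let $M$ be the oriented matroid with covector set $\mathcal L$, let $r$ be its rank, let $M_0$ be the connected component of $M$ that contains $g$, and let $r_0$ be the rank of $M_0$.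
\begin{enumerate}
\item[(1)] The bounded complex $\mathcal L^{++}$ is nonempty and is a PL ball of dimension $r_0-1$.
\item[(2)] We have $\dim\mathcal L^{++}=r-1$ if and only if $M$ with its loops removed is connected. In that case, $X\in\mathcal L^{++}$ lies on the boundary sphere of the ball if and only if $X$ is a face of an unbounded tope of $\mathcal L^+$.
\end{enumerate}
\end{theorem}

A regular cell complex is homeomorphic to the order complex of its face poset, so the poset determines it up to homeomorphism. We shall find a simplicial complex $C$ with face poset $\mathcal L^{++}$, and the theorem says that $|C|$ is piecewise-linearly homeomorphic to a simplex.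

Section~\ref{sec:examples} shows the idea of the proof on arrangements of lines. Section~\ref{sec:om} constructs $C$ and reduces the theorem to simple connected $M$. The proof then has a combinatorial ingredient, the intersection property of supports (Section~\ref{sec:supports}), and two topological ones: regions cut out by sign conditions are shellable balls (Section~\ref{sec:shell}), and an induced subcomplex of a sphere that is complementary to a ball is a ball as soon as it is a manifold of full dimension (Section~\ref{sec:complement}). Section~\ref{sec:links} combines them.

\section{Three arrangements of lines}\label{sec:examples}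

To decide whether a complex is a ball one first asks whether it is a manifold, and this is a local question at each bounded face $X$. Consider the realizable case and write $\operatorname{supp}X=\{e:X_e\ne0\}$. The faces $Z\ge X$ of the affine arrangement fill the open convex set
\[U_X=\{p:\ \ell_g(p)=1,\ \operatorname{sign}\ell_e(p)=X_e\text{ for all }e\in\operatorname{supp}X\}.\]
A ray $p+ty$ $(t\ge0)$ that starts in $U_X$ stays in $U_X$ exactly when $y$ lies in the closed convex cone
\[Q_X=\{y:\ \ell_g(y)=0,\ X_e\,\ell_e(y)\ge0\text{ for all }e\in\operatorname{supp}X\}.\]
So $Q_X$ is the part of infinity that is visible from $X$, and it measures what is missing from the bounded complex near $X$. We compute it in three arrangements in $\mathbb R^3$ with $\ell_g=z$, drawn in the plane $z=1$ in Figure~\ref{fig:three}. A direction $(a,b)$ means the vector $(a,b,0)$.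

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!35] (0,0)--(1,1)--(1,-1)--cycle (0,0)--(-1,1)--(-1,-1)--cycle;
\draw (1,-1.6)--(1,1.6) (-1,-1.6)--(-1,1.6) (-1.6,-1.6)--(1.6,1.6) (-1.6,1.6)--(1.6,-1.6);
\node at (0,-2) {(a)};
\begin{scope}[xshift=4.3cm]
\draw (-0.7,-1.6)--(-0.7,1.6) (0.7,-1.6)--(0.7,1.6) (-1.6,0)--(1.6,0);
\draw[line width=2pt] (-0.7,0)--(0.7,0);
\node at (0,-2) {(b)};
\end{scope}
\begin{scope}[xshift=8.6cm]
\fill[gray!35] (-0.7,-0.7) rectangle (0.7,0.7);
\draw (-0.7,-1.6)--(-0.7,1.6) (0.7,-1.6)--(0.7,1.6) (-1.6,-0.7)--(1.6,-0.7) (-1.6,0.7)--(1.6,0.7) (-1.6,-1.6)--(1.6,1.6);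
\node at (0,-2) {(c)};
\end{scope}
\end{tikzpicture}
\caption{Three arrangements of lines with their bounded complexes (shaded or thick). With the line at infinity added, (a) is connected but not simplicial, (b) is simplicial but not connected, and (c) is simplicial and connected. Only in (c) is the bounded complex a disk.}
\label{fig:three}
\end{figure}

\begin{example}[simpliciality cannot be dropped]\label{ex:bowtie}
Take the forms $z$, $x-z$, $x+z$, $y-x$, $y+x$, which give the four lines of the introduction. The matroid is connected, because $\{z,x-z,x+z\}$ and $\{x-z,x+z,y-x,y+x\}$ are circuits. It is not simplicial: the region $|x|<1$, $y>|x|$ has four vertices, namely $(-1,1)$, $(0,0)$, $(1,1)$ and the direction $(0,1)$. At the origin $X$ the forms $z$, $x-z$, $x+z$ have signs $+,-,+$ and the other two vanish, so $(a,b)\in Q_X$ means $a\le0$ and $a\ge0$. Thus $Q_X$ is the vertical line. Infinity is visible from the origin in two opposite directions, and the bounded complex is pinched there.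
\end{example}

\begin{example}[without connectedness the dimension drops]\label{ex:segment}
Take $z$, $x$, $x-z$, $y$, which give the lines $x=0$, $x=1$, $y=0$. Each of the four quadrant-shaped regions has one affine vertex and two vertices at infinity, and each of the two half-strips has two affine vertices and one at infinity. So all six regions are triangles, and the topes with $z<0$ are their negatives. The components are $\{z,x,x-z\}$, of rank $r_0=2$, and $\{y\}$. The bounded complex is the segment from $(0,0)$ to $(1,0)$, a ball of dimension $r_0-1=1$. For the open segment $X$ the conditions from $x$ and $x-z$ read $a\ge0$ and $a\le0$, and $Q_X$ is again the vertical line.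
\end{example}

\begin{example}[both hypotheses hold]\label{ex:square}
Take $z$, $x$, $y$, $x-y$, $x-z$, $y-z$, which give the lines $x=0$, $y=0$, $x=y$, $x=1$, $y=1$. The circuits $\{x,y,x-y\}$, $\{x,z,x-z\}$, $\{y,z,y-z\}$ overlap and cover the ground set, so the matroid is connected. The vertices at infinity are $\pm(1,0)$, $\pm(0,1)$, $\pm(1,1)$. There are two bounded triangles, four half-strips such as $0<x<1$, $y>1$, and six sectors such as $x>1$, $y>x$, each with one affine vertex and two consecutive vertices at infinity. All twelve regions are triangles. The bounded complex is the unit square. For the diagonal, the forms $x,y$ are positive and $x-z,y-z$ are negative, so $Q_X=\{0\}$. For the bottom edge, $Q_X$ is the ray through $(0,-1)$. For the vertex $(0,0)$, only $x-z$ and $y-z$ impose conditions, and $Q_X$ is the quadrant $a,b\le0$. The six triangles around $(0,0)$ have as their other vertices the hexagon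
\[(1,0),\ (1,1),\ (0,1),\ \text{then the directions }(-1,0),\ (-1,-1),\ (0,-1).\]
The part at infinity is an arc, and the affine vertices span the complementary arc, which is the link of $(0,0)$ in the square.
\end{example}

What goes wrong in the first two examples is that $Q_X$ contains a line $\mathbb Ry$. This happens exactly when $\ell_e(y)=0$ for all $e\in\operatorname{supp}X$, that is, when the nonzero covector of $y$ has support disjoint from that of $X$. Proposition~\ref{prop:supports} says that a simple, connected, simplicial oriented matroid has no such pair of covectors.

Grant this, and consider a connected simplicial arrangement of lines. The cones cut the unit sphere of $\mathbb R^3$ into a triangulation, and $Q_X$ is the union of the faces at infinity of the triangles that contain $X$ (Lemma~\ref{lem:KX}). A bounded edge $X$ lies in two triangles. If both had their third vertex at infinity, the convex cone $Q_X$ would be the union of two distinct rays, hence a line. So every bounded edge lies in a bounded triangle. A bounded vertex $X$ is surrounded by a cycle as in Example~\ref{ex:square}, and $Q_X$ is zero, a ray, or a sector of angle less than $\pi$. If it is zero, the link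 of $X$ in the bounded complex is the whole cycle. Otherwise the vertices at infinity span a path in the cycle and the affine vertices span the complementary path, which is not a single vertex $w$, since the edge from $X$ to $w$ lies in a bounded triangle. Hence the bounded complex is a surface. The remaining vertices of the triangulation span the closed hemisphere $z\le0$, a disk, and Lemma~\ref{lem:complement} turns this into the statement that the surface is a disk. The vertices could be handled only after the edges; the general proof is accordingly a downward induction on the dimension of $X$.

\section{Oriented matroids and the simplicial complex $\Sigma(M)$}\label{sec:om}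

\subsection*{Matroids}
We write $\operatorname{rk}$ for the rank function of a matroid on $E$ and $\operatorname{cl}(A)=\{e:\operatorname{rk}(A\cup\{e\})=\operatorname{rk}A\}$ for closure; a \emph{flat} is a closed set. Loops are the elements of rank $0$, two non-loops are \emph{parallel} if together they have rank $1$, and the matroid is \emph{simple} if it has no loops and no two distinct parallel elements. In a simple matroid the flats of rank $1$ are the singletons. The relation ``$e=f$, or $e$ and $f$ lie in a common circuit'' is an equivalence relation whose classes $E_1,\dots,E_k$ are the \emph{connected components}. One has $\operatorname{rk}A=\sum_i\operatorname{rk}(A\cap E_i)$ for all $A\subseteq E$, and the matroid is disconnected ($k\ge2$) if and only if $E$ has a partition into nonempty sets $W_1,W_2$ with $\operatorname{rk}W_1+\operatorname{rk}W_2=\operatorname{rk}E$. The components of rank $0$ are the loops. For flats $F\subseteq F'$, the flats of the minor $(M|F')/F$ are the sets $G\setminus F$ for flats $G$ of $M$ with $F\subseteq G\subseteq F'$, and the rank of $G\setminus F$ is $\operatorname{rk}G-\operatorname{rk}F$.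

\subsection*{Covectors}
For sign vectors $X,Y$ let $z(X)=\{e:X_e=0\}=E\setminus\operatorname{supp}X$ and $S(X,Y)=\{e:X_e=-Y_e\ne0\}$. The \emph{composition} $X\circ Y$ has entries $X_e$ if $X_e\ne0$ and $Y_e$ otherwise. A set $\mathcal L\subseteq\{+,-,0\}^E$ is the set of covectors of an oriented matroid $M$ if it contains $0$, is closed under negation and composition, and satisfies elimination: for $X,Y\in\mathcal L$ and $e\in S(X,Y)$ there is $Z\in\mathcal L$ with $Z_e=0$ and $Z_f=(X\circ Y)_f$ for all $f\notin S(X,Y)$. Three observations on composition are used constantly: $X\le X\circ Y$ always; $Y\le X\circ Y$ if and only if $S(X,Y)=\emptyset$; and a composition of covectors that are $\le Z$ is $\le Z$. The \emph{cocircuits} are the minimal nonzero covectors. We use the following standard facts \cite[Ch.~3--4]{BLSWZ}.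
\begin{enumerate}
\item[(M1)] Every covector $X$ is a composition of cocircuits that are $\le X$.
\item[(M2)] The zero sets of covectors are exactly the flats of the underlying matroid, whose rank $r$ is the rank of $M$. The rank of $X$ in the poset $\mathcal L$ is $r-\operatorname{rk}z(X)$. Two cocircuits with the same zero set agree up to sign.
\item[(M3)] The restriction $M|A$ to $A\subseteq E$ has covector set $\{X|_A:X\in\mathcal L\}$. The contraction $M/F$ by a flat $F$ has covector set $\{X\in\mathcal L:X|_F=0\}$, restricted to $E\setminus F$. If $z(X)=F$, then $Y\mapsto Y|_F$ is a poset isomorphism from $\{Y\in\mathcal L:Y\ge X\}$ onto $\mathcal L(M|F)$.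
\item[(M4)] Call two topes adjacent if they cover a common covector. If $M$ is simple, any two topes $T,B$ are joined by a path of $|S(T,B)|$ steps between adjacent topes, each step reversing the sign of one element of $S(T,B)$.
\end{enumerate}
A tope $T$ satisfies $T\circ Y=T$ for all $Y$, so the topes are the covectors that vanish only on loops. We regard $\mathcal L(M/F)$ as a subset of $\mathcal L$; it is closed under taking faces.

\begin{lemma}\label{lem:minors}
If $M$ is simplicial and $F$ is a flat, then $M/F$ and $M|F$ are simplicial.
\end{lemma}

\begin{proof}
Every interval $[X,Y]$ of $\mathcal L$ lies in $[0,T]$ for a tope $T\ge Y$, and intervals of Boolean lattices are Boolean. Since $F$ is a flat, $M/F$ has no loops, so its topes are the covectors $X$ with $z(X)=F$; the interval $[0,X]$ is the same in $\mathcal L(M/F)$ and in $\mathcal L$ and has rank $r-\operatorname{rk}F$. For $M|F$ fix $X$ with $z(X)=F$. By (M3) the intervals below topes of $M|F$ are the intervals $[X,T]$ with $T\ge X$ a tope of $M$, and they have rank $\operatorname{rk}F$.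
\end{proof}

\subsection*{Simplification}
If $e,f$ are parallel, then $X_e=0$ if and only if $X_f=0$, since zero sets are flats. Moreover either $X_e=X_f$ for all $X\in\mathcal L$ or $X_e=-X_f$ for all $X\in\mathcal L$: otherwise there are $X,Y$ with $X_e=X_f=Y_f=+$ and $Y_e=-$, and elimination of $e$ gives $Z$ with $Z_e=0$, $Z_f=+$. Hence, if $E'\subseteq E$ contains no loop and exactly one element of each parallel class, then $X\mapsto X|_{E'}$ is a poset isomorphism $\mathcal L\to\mathcal L(M|E')$. We call the simple oriented matroid $M|E'$ a \emph{simplification} of $M$; it is simplicial if $M$ is. Parallel elements form a circuit and so lie in one component. For a component $E_i$ that is not a loop, $E_i\cap E'$ therefore has the same rank as $E_i$, and it is connected, since a partition of it with additive ranks would extend to one of $E_i$ by putting each deleted element with its parallel representative. So the sets $E_i\cap E'$ are the components of $M|E'$.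

\subsection*{The complexes $\Sigma(M)$ and $C$}
Let $M$ be simplicial. For $X\in\mathcal L$ let $V(X)$ be the set of cocircuits $\le X$, the \emph{vertices} of $X$. By (M1), $X\le Y$ if and only if $V(X)\subseteq V(Y)$. Since $[0,X]$ is Boolean with atom set $V(X)$, every subset of $V(X)$ is $V(Y)$ for some $Y\le X$. So the sets $V(X)$ form a simplicial complex $\Sigma(M)$ with face poset $\mathcal L$, where $0$ is the empty simplex, and we identify $X$ with $V(X)$. The maximal simplices are the topes, each with $r$ vertices; simplices with $r-1$ vertices are called \emph{ridges}. The subcomplex \emph{induced} on a set $W$ of vertices consists of all simplices whose vertices lie in $W$. The first use of simpliciality is that boundedness can be read off the vertices, so that the bounded complex is an induced subcomplex.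

\begin{lemma}\label{lem:induced}
Let $(E,\mathcal L,g)$ be simplicial and let $C$ be the subcomplex of $\Sigma(M)$ induced on the cocircuits $v$ with $v_g=+$. Then $C$ has a vertex, and its nonempty simplices are exactly the elements of $\mathcal L^{++}$.
\end{lemma}

\begin{proof}
Some covector is nonzero at $g$, so by (M1) some cocircuit $v$ is, and $v$ or $-v$ is a vertex of $C$. If $X$ is bounded, its vertices are nonzero faces of $X$ and have sign $+$ at $g$. Conversely, if $X\ne0$ and all its vertices have sign $+$ at $g$, then every nonzero $Y\le X$ is a composition of at least one of them, so $Y_g=+$.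
\end{proof}

\subsection*{Reduction to the connected case}
Sections~\ref{sec:supports}--\ref{sec:links} prove the following special case.

\begin{proposition}\label{prop:connected}
Let $(E,\mathcal L,g)$ be simplicial with $M$ simple and connected of rank $r$. Then $C$ is a PL $(r-1)$-ball, and $X\in\mathcal L^{++}$ lies in its boundary if and only if $X$ is a face of an unbounded tope of $\mathcal L^+$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:connected}]
Pass to a simplification whose ground set contains $g$. This preserves the poset $\mathcal L$, the signs at $g$, the numbers $r$ and $r_0$, and the number of components that are not loops. So let $M$ be simple, let $E_0$ be the component of $g$, let $E_1=E\setminus E_0$ and $r_1=\operatorname{rk}E_1=r-r_0$.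

Every cocircuit $v$ vanishes on $E_0$ or on $E_1$. Indeed, $H=z(v)$ is a flat of rank $r-1$, so $\operatorname{rk}(H\cap E_0)+\operatorname{rk}(H\cap E_1)=r_0+r_1-1$. Hence $\operatorname{rk}(H\cap E_i)=r_i$ for some $i$, and then $E_i\subseteq\operatorname{cl}(H\cap E_i)\subseteq H$. The vertices of a bounded covector $X$ are nonzero at $g\in E_0$, so they vanish on $E_1$, and so does $X$ by (M1).

By additivity of the rank, $\operatorname{rk}(A\cup E_1)-\operatorname{rk}E_1=\operatorname{rk}A$ for $A\subseteq E_0$. Thus $E_1$ is a flat, and the underlying matroid of $M/E_1$ is that of $M_0$, which is simple and connected of rank $r_0$. By Lemma~\ref{lem:minors}, $M/E_1$ is simplicial. Its covectors form a subset of $\mathcal L$ that is closed under taking faces and contains $\mathcal L^{++}$, so $(M/E_1,g)$ and $(M,g)$ have the same bounded complex. Proposition~\ref{prop:connected} gives~(1). Therefore $\dim\mathcal L^{++}=r-1$ if and only if $r_1=0$, that is, $E_1=\emptyset$, which says that the original $M$ has no components other than $M_0$ and loops. In that case the description of the boundary is that of Proposition~\ref{prop:connected}.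
\end{proof}

\section{Walls, diagrams and supports}\label{sec:supports}

Throughout this section $M$ is simple and simplicial of rank $r$. The goal is the following statement.

\begin{proposition}\label{prop:supports}
If $M$ is simple, simplicial and connected, then any two nonzero covectors have intersecting supports.
\end{proposition}

In rank $3$, where elements are lines, it says that no two vertices of the arrangement cover all the lines. In Examples~\ref{ex:bowtie} and~\ref{ex:segment} the origin and the direction $(0,1)$ do cover all lines, the line at infinity included, so neither simpliciality nor connectedness can be omitted.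

Two cocircuits with disjoint supports are vertices of one tope, so the conclusion concerns a single tope, whereas connectedness is a property of all of $M$. The bridge is a graph $\Gamma(T)$ on the walls of a tope $T$. We show that $\Gamma(T)$ is connected when $M$ is, and then that connectedness survives when walls are contracted one at a time until two remain.

\subsection*{Walls}
Let $T$ be a tope with vertices $v_1,\dots,v_r$, and put $[r]=\{1,\dots,r\}$. For $J\subseteq[r]$ let $T_J$ be the face with vertices $v_j$, $j\in J$, and let $\partial_iT=T_{[r]\setminus\{i\}}$ be the ridge opposite $v_i$. By (M2) its zero set is a flat of rank $1$, hence a singleton $\{e_i\}$, and $\partial_iT$ is $T$ with the entry at $e_i$ replaced by $0$. We call $e_i$ the \emph{wall} of $T$ opposite $v_i$. A face $X\le T$ lies in $\partial_iT$ if and only if $X_{e_i}=0$.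

\begin{lemma}\label{lem:walls}
\begin{enumerate}
\item[(a)] The walls $e_1,\dots,e_r$ of $T$ form a basis, and for $J\subseteq[r]$
\begin{equation}\label{eq:zero}
z(T_J)=\operatorname{cl}\{e_i:i\notin J\}.
\end{equation}
\item[(b)] If $X\le T$, then $T|_{z(X)}$ is a tope of $M|z(X)$, and its walls are the walls of $T$ that lie in $z(X)$.
\item[(c)] Exactly two topes contain $\partial_iT$, namely $T$ and the sign vector $T^{e_i}$ obtained from $T$ by reversing the sign at $e_i$. We say that $T^{e_i}$ arises by \emph{crossing} $e_i$.
\item[(d)] Any two topes are joined by a sequence of crossings, and if $B\ne T$ is a tope, then $T$ has a wall in $S(T,B)$.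
\item[(e)] Every element of $E$ is a wall of some tope.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The vertex $v_i$ lies in $\partial_jT$ exactly for $j\ne i$. So the flat $z(v_i)$ contains $e_j$ for $j\ne i$ and does not contain $e_i$. Thus no wall is in the closure of the others, and the $r$ walls are a basis. The flat $z(T_J)$ has rank $r-|J|$ and contains the independent set $\{e_i:i\notin J\}$ of size $r-|J|$, so it is the closure of this set.

(b) Under the isomorphism of (M3), the ridges of $T|_{z(X)}$ correspond to the ridges $\partial_iT$ that contain $X$, that is, to those with $e_i\in z(X)$, and $\partial_iT|_{z(X)}$ has zero set $\{e_i\}$.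

(c) By (M3), the covectors $\ge\partial_iT$ correspond to $\mathcal L(M|\{e_i\})=\{0,+,-\}$.

(d) Adjacent topes share a ridge, so by (c) each step of a path as in (M4) is a crossing; the first step crosses a wall of $T$ in $S(T,B)$.

(e) Take $X$ with $z(X)=\{e\}$ and a tope above it; $X$ is one of its ridges.
\end{proof}

The \emph{diagram} $\Gamma(T)$ is the graph on $[r]$ with $i\sim j$ if and only if $|\operatorname{cl}\{e_i,e_j\}|\ge3$. In rank $3$, two walls are joined when a third line passes through the vertex where they meet. The next two lemmas show that the diagram records which walls change under a crossing. The first one treats the extreme case in which none does.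

\begin{lemma}\label{lem:same}
If $T$ and $T^{e_i}$ have the same set of walls, then $E\setminus\{e_i\}=\operatorname{cl}\{e_j:j\ne i\}$.
\end{lemma}

\begin{proof}
Let $v_i'$ be the vertex of $T^{e_i}$ opposite $e_i$. By \eqref{eq:zero} for both topes, $z(v_i')=\operatorname{cl}\{e_j:j\ne i\}=z(v_i)$, so $v_i'=\pm v_i$ by (M2). At $e_i$ both are nonzero and carry the opposite signs of $T^{e_i}$ and $T$, so $v_i'=-v_i$. Let $e\ne e_i$. If $(v_i)_e\ne0$, then $T_e=(v_i)_e$ and $(T^{e_i})_e=-(v_i)_e$, although $T$ and $T^{e_i}$ agree at $e$. Hence $E\setminus\{e_i\}=z(v_i)$.
\end{proof}

\begin{lemma}\label{lem:cross}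
The walls of $T^{e_i}$ are $e_i$ and, for each $j\ne i$, an element $e_j'\in\operatorname{cl}\{e_i,e_j\}\setminus\{e_i\}$. Moreover $e_j'=e_j$ if and only if $i\not\sim j$.
\end{lemma}

\begin{proof}
The tope $T^{e_i}$ contains $\partial_iT$, so its vertices are the $v_k$ with $k\ne i$ and one more vertex, opposite $e_i$. Let $e_j'$ be its wall opposite $v_j$. The ridge opposite $v_j$ contains $X=T_{[r]\setminus\{i,j\}}$, so $e_j'\in z(X)=\operatorname{cl}\{e_i,e_j\}=:F$, and $e_j'\ne e_i$ because walls are distinct. If $i\not\sim j$, then $F=\{e_i,e_j\}$ and $e_j'=e_j$. Conversely let $e_j'=e_j$. In the simple simplicial oriented matroid $M|F$ of rank $2$, the topes $T|_F$ and $T^{e_i}|_F$ differ by crossing $e_i$, and by Lemma~\ref{lem:walls}(b) both have the two walls $e_i,e_j$. Lemma~\ref{lem:same} gives $F\setminus\{e_i\}=\operatorname{cl}\{e_j\}=\{e_j\}$, so $i\not\sim j$.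
\end{proof}

\begin{lemma}\label{lem:isolated}
Let $r=3$ and let $T$ have walls $a,b,c$ with $|\operatorname{cl}\{a,c\}|=|\operatorname{cl}\{b,c\}|=2$. Then $E\setminus\{c\}=\operatorname{cl}\{a,b\}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cross}, crossing $c$ preserves the set of walls. Apply Lemma~\ref{lem:same}.
\end{proof}

\subsection*{Connected matroids have connected diagrams}
Lemma~\ref{lem:isolated} is the rank $3$ case of the next lemma. In higher rank a splitting of one diagram must be carried to all topes, and Lemma~\ref{lem:isolated} is what carries it across a wall.

\begin{lemma}\label{lem:diagram}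
If $\Gamma(T)$ is disconnected for some tope $T$, then $M$ is disconnected.
\end{lemma}

\begin{proof}
Let $[r]=I\sqcup J$ with $I,J\ne\emptyset$ and no edge of $\Gamma(T)$ between $I$ and $J$. Let $W_1$ and $W_2$ be the closures of the walls of $T$ indexed by $I$ and by $J$; they have ranks $|I|$ and $|J|$. Call a tope \emph{split} if its walls can be indexed by $I\sqcup J$ so that the $I$-walls lie in $W_1$, the $J$-walls lie in $W_2$, and the closure of any $I$-wall and any $J$-wall has two elements. The tope $T$ is split.

We show that crossing a wall of a split tope $T'$ gives a split tope. Let $f_1,\dots,f_r$ be the walls of $T'$, and cross $f_i$; exchanging the roles of $I$ and $J$ if necessary, let $i\in I$. By Lemma~\ref{lem:cross} the new walls are $f_i$, the $f_j$ with $j\in J$, and elements $f_k'\in\operatorname{cl}\{f_i,f_k\}\subseteq W_1$ for $k\in I\setminus\{i\}$. The pairs $f_i,f_j$ are unchanged, so it remains to show $|\operatorname{cl}\{f_k',f_j\}|=2$ for $k\in I\setminus\{i\}$, $j\in J$. Let $F=\operatorname{cl}\{f_i,f_k,f_j\}$. By \eqref{eq:zero}, $F$ is the zero set of a face of $T'$, so by Lemma~\ref{lem:walls}(b) the rank $3$ oriented matroid $M|F$ has a tope with walls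 $f_i,f_k,f_j$. Lemma~\ref{lem:isolated} with $c=f_j$ gives $F=\operatorname{cl}\{f_i,f_k\}\sqcup\{f_j\}$. The flat $G=\operatorname{cl}\{f_k',f_j\}$ lies in $F$. Its intersection with $\operatorname{cl}\{f_i,f_k\}$ is a flat that contains $f_k'$ and misses $f_j$, so it is a proper subflat of $G$, has rank $1$ and equals $\{f_k'\}$. Hence $G=\{f_k',f_j\}$.

By Lemma~\ref{lem:walls}(d) all topes are split, and by (e) $E=W_1\cup W_2$. Submodularity gives $\operatorname{rk}(W_1\cap W_2)\le|I|+|J|-r=0$, so $W_1\cap W_2=\emptyset$ as there are no loops. Thus $W_1,W_2$ partition $E$ and their ranks add up to $r$.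
\end{proof}

\subsection*{Contracting walls}
By \eqref{eq:zero}, the vertices $v_1,v_2$ of $T$ have intersecting supports if and only if some element lies outside $\operatorname{cl}\{e_2,e_3,\dots,e_r\}\cup\operatorname{cl}\{e_1,e_3,\dots,e_r\}$. This says that after contracting $e_3,\dots,e_r$, the line through $e_1$ and $e_2$ has a third point: the walls $e_1,e_2$ are joined in the diagram of the contraction. So we need to know how diagrams behave when one wall $k$ is contracted, and this is a question in rank $3$.

\begin{lemma}\label{lem:rank3}
Let $N$ be simple and simplicial of rank $3$, with a tope $T$ whose walls are $a,b,k$. Put $P=\operatorname{cl}\{a,k\}$ and $Q=\operatorname{cl}\{b,k\}$. If $(\alpha)$ $|\operatorname{cl}\{a,b\}|\ge3$, or $(\beta)$ $|P|\ge3$ and $|Q|\ge3$, then some element of $N$ lies outside $P\cup Q$.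
\end{lemma}

\begin{proof}
Two distinct flats of rank $2$ share at most one element. The flats $P$, $Q$, $\operatorname{cl}\{a,b\}$ are pairwise distinct, because none contains the basis $a,b,k$.

$(\alpha)$ An element $e\in\operatorname{cl}\{a,b\}\setminus\{a,b\}$ is not in $P$, since $P\cap\operatorname{cl}\{a,b\}=\{a\}$, and not in $Q$, since $Q\cap\operatorname{cl}\{a,b\}=\{b\}$.

$(\beta)$ Suppose that the ground set is $P\cup Q$. Then every rank $2$ flat other than $P,Q$ has at most two elements, one in each. In particular $|\operatorname{cl}\{a,b\}|=2$. Cross $a$. By Lemma~\ref{lem:cross} the walls of $T^a$ are $a$, $b$, and an element $c\in P\setminus\{a,k\}$, where $c\ne k$ because $|P|\ge3$. As $P\cap Q=\{k\}$, we have $c\notin Q$ and $b\notin P$, so $\operatorname{cl}\{b,c\}$ differs from $P$ and $Q$ and has two elements. Lemma~\ref{lem:isolated} for $T^a$, with $b$ as the distinguished wall, shows that all elements other than $b$ lie in $\operatorname{cl}\{a,c\}=P$. Hence $Q\subseteq\{b,k\}$, contrary to $|Q|\ge3$.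
\end{proof}

In Example~\ref{ex:square} the triangle $0<y<x<1$ has walls $a=y$, $b=x-z$, $k=x-y$. Here $\operatorname{cl}\{a,b\}=\{a,b\}$, while $P=\{x,y,x-y\}$ and $Q=\{x-y,x-z,y-z\}$ are the lines through $(0,0)$ and through $(1,1)$. This is case $(\beta)$, and the element outside $P\cup Q$ is $z$.

\begin{proof}[Proof of Proposition~\ref{prop:supports}]
Every nonzero covector lies above a cocircuit, so it suffices to treat cocircuits $u,v$, and we may assume $v\ne\pm u$. Suppose that their supports are disjoint. Then $u,v\le u\circ v$, so $u=v_1$ and $v=v_2$ are vertices of a tope $T$, with walls $e_1,\dots,e_r$. For $D\subseteq[r]$ put $F_D=\operatorname{cl}\{e_d:d\in D\}$, and define a graph $\Gamma_D$ on $[r]\setminus D$ by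
\[i\sim_Dj\iff F_{D\cup\{i,j\}}\not\subseteq F_{D\cup\{i\}}\cup F_{D\cup\{j\}}.\]
For $D=\emptyset$ the right-hand side reads $\operatorname{cl}\{e_i,e_j\}\not\subseteq\{e_i,e_j\}$. So $\Gamma_\emptyset=\Gamma(T)$, which is connected by Lemma~\ref{lem:diagram}.

\emph{Claim. Let $i,j,k\notin D$ be distinct. If $i\sim_Dj$, or if $i\sim_Dk$ and $k\sim_Dj$, then $i\sim_{D\cup\{k\}}j$.}

Let $F=F_D$, $F'=F_{D\cup\{i,j,k\}}$ and $N'=(M|F')/F$, which is simplicial of rank $3$ by Lemma~\ref{lem:minors}. By \eqref{eq:zero}, $F'$ is the zero set of $X=T_{[r]\setminus(D\cup\{i,j,k\})}$ and $F$ is the zero set of $Y=T_{[r]\setminus D}$. By (M3), restriction to $F'$ maps $[X,Y]$ onto the interval below the tope $Y|_{F'}$ of $N'$. The ridges of this tope come from the faces $T_{[r]\setminus(D\cup\{l\})}$, $l\in\{i,j,k\}$, whose zero sets in $N'$ are $F_{D\cup\{l\}}\setminus F$, the parallel classes of the $e_l$. Let $N$ be a simplification of $N'$ that keeps $e_i,e_j,e_k$. It has a tope with walls $e_i,e_j,e_k$. For distinct $l,m\in\{i,j,k\}$, the closure of $\{e_l,e_m\}$ in $N'$ is $F_{D\cup\{l,m\}}\setminus F$, and it contains a parallel class other than those of $e_l,e_m$ exactly when $l\sim_Dm$. So $l\sim_Dm$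 means that the closure of $\{e_l,e_m\}$ in $N$ has at least three elements. The hypothesis of the claim is therefore $(\alpha)$ or $(\beta)$ of Lemma~\ref{lem:rank3} for the walls $e_i,e_j,e_k$ in the roles of $a,b,k$. The lemma gives an element of $F'$ outside $F_{D\cup\{i,k\}}\cup F_{D\cup\{j,k\}}$, and this is the relation $i\sim_{D\cup\{k\}}j$.

If $\Gamma_D$ is connected and $k\notin D$, then $\Gamma_{D\cup\{k\}}$ is connected: join two vertices other than $k$ by a path of $\Gamma_D$ without repeated vertices; by the claim its edges that avoid $k$ persist, and a passage $i,k,j$ is replaced by the edge $i\sim_{D\cup\{k\}}j$. By induction $\Gamma_D$ is connected for $D=\{3,\dots,r\}$, that is, $1\sim_D2$. So some $e\in E$ lies outside $F_{D\cup\{1\}}=z(v_2)$ and outside $F_{D\cup\{2\}}=z(v_1)$. Then $e\in\operatorname{supp}u\cap\operatorname{supp}v$, a contradiction.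
\end{proof}

\section{Shellable spheres and balls}\label{sec:shell}

\subsection*{Piecewise-linear conventions}
Simplicial complexes are finite and contain the empty simplex. The \emph{link} of a simplex $\sigma$ in $\Delta$ is $\operatorname{lk}_\Delta(\sigma)=\{\tau\in\Delta:\tau\cap\sigma=\emptyset,\ \tau\cup\sigma\in\Delta\}$, and $\#\sigma$ is the number of vertices of $\sigma$. A PL $d$-ball (PL $d$-sphere) is a polyhedron PL homeomorphic to a $d$-simplex (the boundary of a $(d+1)$-simplex); the complex $\{\emptyset\}$ is the $(-1)$-sphere. The link of a point $x$ in a polyhedron is its link in any triangulation that has $x$ as a vertex; it is well defined up to PL homeomorphism. A compact polyhedron is a \emph{PL $n$-manifold} if the link of each point is a PL $(n-1)$-sphere or $(n-1)$-ball, and its boundary is the closed set of points whose link is a ball. We use these basic facts.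
\begin{enumerate}
\item[(P1)] The join of two PL spheres is a PL sphere, and the join of a PL ball with a PL ball or sphere is a PL ball; the dimension is the sum of the dimensions plus one. The link in $|\Delta|$ of a point in the relative interior of a simplex $\sigma$ is $\partial\sigma*\operatorname{lk}_\Delta(\sigma)$.
\item[(P2)] If $\Delta$ is a PL $n$-sphere, then $\operatorname{lk}_\Delta(\sigma)$ is a PL sphere of dimension $n-\#\sigma$; in particular each $(n-1)$-simplex lies in exactly two $n$-simplices. If $\Delta$ is a PL $n$-ball with $n\ge1$, its boundary is a PL $(n-1)$-sphere, generated by the $(n-1)$-simplices that lie in exactly one $n$-simplex.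
\item[(P3)] The union of two PL $d$-balls is a PL $d$-ball if their intersection is a PL $(d-1)$-ball in both boundaries, and a PL $d$-sphere if their intersection equals both boundaries.
\item[(P4)] A PL $m$-sphere contained in a PL $m$-sphere is all of it. (For $m\ge1$ it is closed, and open by invariance of domain.)
\end{enumerate}
By (P1), if every nonempty simplex $\sigma$ of $\Delta$ has as link a PL ball or sphere of dimension $n-\#\sigma$, then $|\Delta|$ is a PL $n$-manifold, and $\sigma$ lies in the boundary if and only if its link is a ball. We refer to this as the \emph{link criterion}.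

\subsection*{Shellings}
Let $\Delta$ be pure of dimension $d$. A \emph{shelling} is an ordering $T_1,\dots,T_m$ of the $d$-simplices such that for all $i<j$ there is $k<j$ for which $T_k\cap T_j$ is a $(d-1)$-simplex containing $T_i\cap T_j$. Equivalently, if $\Delta_j$ denotes the complex generated by $T_1,\dots,T_j$, then for $j\ge2$ the intersection of $T_j$ with $\Delta_{j-1}$ is generated by a nonempty set of $(d-1)$-faces of $T_j$. An initial segment of a shelling is a shelling of the complex that it generates.

\begin{lemma}[Danaraj--Klee \cite{DK}]\label{lem:DK}
Let $\Delta$ be a pure $d$-dimensional simplicial complex, $d\ge0$, that has a shelling and in which every $(d-1)$-simplex lies in at most two $d$-simplices. If every $(d-1)$-simplex lies in exactly two, then $\Delta$ is a PL $d$-sphere. Otherwise it is a PL $d$-ball.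
\end{lemma}

\begin{proof}
For $d=0$ the condition on the empty simplex says that $\Delta$ is two points or one point. Let $d\ge1$. The complex $\Delta_1$ is a ball. Suppose that $\Delta_{j-1}$ is a PL $d$-ball and let $A=T_j\cap\Delta_{j-1}$. Each $(d-1)$-simplex of $A$ lies in $T_j$, hence in exactly one of $T_1,\dots,T_{j-1}$, so $A\subseteq\partial\Delta_{j-1}$ by (P2). Let $\sigma$ be the set of vertices of $T_j$ opposite to the $(d-1)$-simplices of $A$, and $\tau$ the set of remaining vertices; then $A=\partial\sigma*\tau$. If $\tau\ne\emptyset$, then $A$ is a PL $(d-1)$-ball by (P1), and $\Delta_j$ is a PL $d$-ball by (P3). If $\tau=\emptyset$, then $A=\partial T_j$ equals $\partial\Delta_{j-1}$ by (P4), and $\Delta_j$ is a PL $d$-sphere by (P3). In this case $j=m$: each $(d-1)$-simplex of $\Delta_j$ already lies in two of $T_1,\dots,T_j$, and $T_{j+1}$ would contain one of them. So $\Delta$ is a PL $d$-ball or sphere, and (P2) tells the two cases apart.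
\end{proof}

The next lemma is the combinatorial form of the picture in Section~\ref{sec:examples}: a linear space meets the unit sphere in a sphere, and a region cut out of it by at least one sign condition meets it in a ball. It will be applied to contractions, which need not be simple.

\begin{lemma}\label{lem:regions}
Let $N$ be a simplicial oriented matroid of rank $s\ge1$.
\begin{enumerate}
\item[(i)] $\Sigma(N)$ is a PL $(s-1)$-sphere.
\item[(ii)] Let $A$ be a nonempty set of elements, let $\epsilon\in\{+,-\}^A$, and let $R$ be the set of topes $T$ with $T_e=\epsilon_e$ for all $e\in A$. If $R\ne\emptyset$, the subcomplex of $\Sigma(N)$ generated by $R$ is a PL $(s-1)$-ball.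
\end{enumerate}
\end{lemma}

\begin{proof}
We may assume that $N$ is simple. In (ii), elements of $A$ are not loops as $R\ne\emptyset$; choose a simplification that keeps an element of $A$ from each parallel class that meets $A$. For parallel $e,f\in A$ the product $T_eT_f$ does not depend on the tope $T$, and it equals $\epsilon_e\epsilon_f$ for the members of $R$, so the condition at $f$ follows from that at $e$ and $R$ is unchanged.

Fix a tope $B$, with $B\in R$ in case (ii). A tope $T$ is determined by $S(B,T)$, so inclusion of the sets $S(B,T)$ partially orders the topes. We show that every linear extension of this order is a shelling of $\Sigma(N)$. Let $T$ come strictly before $T'$, let $X=T\cap T'$ be their largest common face, and let $F=z(X)$. The topes $T,T'$ agree outside $F$. If $T'$ and $B$ agreed on $F$, then $S(B,T')$ would be disjoint from $F$, so $S(B,T')\subseteq S(B,T)$, and $T'$ could not come after $T$. Hence $T'|_F\ne B|_F$ are distinct topes of $N|F$. By Lemma~\ref{lem:walls}(d) and (b), $T'$ has a wall $e\in S(B,T')\cap F$. The tope $T''=(T')^e$ has $S(B,T'')=S(B,T')\setminus\{e\}$, so it comes before $T'$, and $T''\cap T'$ is the ridge of $T'$ with zero set $\{e\}$,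 which contains $X$ because $X_e=0$.

Every ridge lies in exactly two topes by Lemma~\ref{lem:walls}(c), so Lemma~\ref{lem:DK} gives (i). In (ii), $T\in R$ if and only if $S(B,T)\cap A=\emptyset$. So $R$ is an order ideal, a linear extension can list $R$ first, and the complex generated by $R$ is shellable. Since $A\ne\emptyset$, we have $-B\notin R$, and a sequence of crossings from $B$ to $-B$ leaves $R$ through a ridge that lies in exactly one tope of $R$. Lemma~\ref{lem:DK} gives a ball.
\end{proof}

\section{The induced complement of a ball in a sphere}\label{sec:complement}

The bounded complex is not a region of the kind in Lemma~\ref{lem:regions}. What we can describe by sign conditions is the subcomplex induced on the \emph{other} vertices, both globally and in each link. So we need a statement that passes from an induced ball $K$ in a triangulated sphere to the subcomplex $C$ induced on the complementary vertices. The complexes $K$ and $C$ are disjoint and do not cover the sphere, but they have complementary regular neighborhoods, and both of these are balls. This alone does not make $C$ a ball. Take the bipyramid with apexes $b,c$ over the triangle $apq$, and subdivide the face $abp$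 by a new vertex $s$; the vertices $a,b$ induce an edge, and $p,q,c,s$ induce the triangle $pqc$ with the edge $ps$ attached. The missing hypothesis is that $C$ is a manifold of full dimension, for such a manifold is homeomorphic to its regular neighborhood.

We recall the notions. A polyhedron $P$ has an \emph{elementary collapse} onto a subpolyhedron $P'$ if $P=P'\cup\beta$, where $\beta$ is a PL $k$-ball and $\beta\cap P'$ is a PL $(k-1)$-ball in $\partial\beta$; we write $P\searrow P'$ for a finite sequence of these, and $P$ is \emph{collapsible} if it collapses onto a point. A simplex collapses onto a face of codimension one, so PL balls are collapsible. A cylinder $P\times[0,1]$ collapses onto $P\times0$, by removing the cells $\sigma\times[0,1]$ over the simplices $\sigma$ of a triangulation of $P$ in order of decreasing dimension. Let $P$ be a subpolyhedron of a closed PL manifold $Q$. Triangulate $Q$ so that $P$ is an induced subcomplex, and subdivide by starring, in order of decreasing dimension, each simplex that meets $P$ and is not contained in $P$ at an interior point. The union of the new simplices that meet $P$ is a \emph{derived neighborhood}, and a \emph{regular neighborhood}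 of $P$ in $Q$ is a derived neighborhood for some such triangulation. The following facts are from \cite[Ch.~2--3]{RS}.
\begin{enumerate}
\item[(R1)] The boundary of a compact PL manifold $D$ has a collar: a PL embedding $c\colon\partial D\times[0,1]\to D$ with $c(x,0)=x$ whose image is a neighborhood of $\partial D$ in $D$.
\item[(R2)] (Newman) The closure of the complement of a PL $m$-ball in a PL $m$-sphere is a PL $m$-ball.
\item[(R3)] If $P$ is an induced subcomplex of a triangulation of $Q$, and $f$ is linear on simplices with value $0$ at the vertices of $P$ and $1$ at all other vertices, then $f^{-1}[0,\varepsilon]$ is a regular neighborhood of $P$ for $0<\varepsilon<1$.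
\item[(R4)] Any two regular neighborhoods of $P$ in $Q$ are PL homeomorphic.
\item[(R5)] Regular neighborhoods of collapsible polyhedra are PL balls.
\item[(R6)] A compact polyhedral neighborhood $U$ of $P$ in $Q$ is a regular neighborhood if $U$ is a PL manifold of dimension $\dim Q$ and $U\searrow P$.
\end{enumerate}

\begin{lemma}\label{lem:complement}
Let $\Sigma$ be a simplicial complex that is a PL $n$-sphere, $n\ge0$, with vertex set $V_K\sqcup V_C$, and let $K$ and $C$ be the subcomplexes induced on $V_K$ and $V_C$. If $K$ is a PL ball of some dimension $\ge0$ and $C$ is a nonempty PL $n$-manifold, possibly with boundary, then $C$ is a PL $n$-ball.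
\end{lemma}

\begin{proof}
If $n=0$, then $K$ and $C$ are single points. Let $n\ge1$ and $S=|\Sigma|$.

\emph{Step 1: $|C|$ has a regular neighborhood that is a ball.} Let $f\colon S\to[0,1]$ be linear on simplices with $f=0$ on $V_K$ and $f=1$ on $V_C$. By (R3) for $f$ and $1-f$, the sets $U_K=f^{-1}[0,\frac12]$ and $U_C=f^{-1}[\frac12,1]$ are regular neighborhoods of $|K|$ and $|C|$. By (R5), $U_K$ is a PL $n$-ball. A point with $f=\frac12$ lies in a simplex with a vertex in $V_C$, and moving toward that vertex increases $f$. So $U_C$ is the closure of $S\setminus U_K=f^{-1}(\frac12,1]$, and it is a PL $n$-ball by (R2).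

\emph{Step 2: the closure $D$ of $S\setminus|C|$ is a PL $n$-manifold with $\partial D=\partial|C|=D\cap|C|$.} The set $D$ is the union of the simplices of $\Sigma$ that are not in $C$, so it is a compact polyhedron. Points of $D\setminus|C|=S\setminus|C|$ have neighborhoods in $D$ that are open in $S$, so their links are spheres. Let $x\in|C|$, and subdivide $\Sigma$ so that $x$ is a vertex. The link $L_C$ of $x$ in $|C|$ is a PL $(n-1)$-sphere or ball inside the link $L_S$ of $x$ in $S$, a PL $(n-1)$-sphere. If $L_C$ is a sphere, then $L_C=L_S$ by (P4), so $|C|$ contains a neighborhood of $x$ in $S$ and $x\notin D$. If $L_C$ is a ball, that is, $x\in\partial|C|$, then near $x$ the set $D$ is the cone from $x$ over the closure of $L_S\setminus L_C$. This closure is a PL $(n-1)$-ball by (R2) (a point if $n=1$), so $x\in\partial D$.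

\emph{Step 3: $|C|\cong U_C$.} Put $Z=\partial|C|=\partial D$. Let $c$ be a collar of $Z$ in $D$, and let $U=|C|\cup c(Z\times[0,1])$. This is a neighborhood of $|C|$ in $S=|C|\cup D$, because points of $|C|\setminus Z$ are not in $D$ and the collar is a neighborhood of $Z$ in $D$. A collar of $Z$ in $|C|$, parametrized by $[-1,0]$, combines with $c$ to a PL embedding $Z\times[-1,1]\to U$. The map that is $(x,t)\mapsto(x,2t+1)$ on $Z\times[-1,0]$ and the identity on the rest of $|C|$ is a PL homeomorphism $|C|\to U$. In particular $U$ is a PL $n$-manifold. The cylinder $c(Z\times[0,1])$ meets $|C|$ in $Z$ and collapses onto it, so $U\searrow|C|$. By (R6), $U$ is a regular neighborhood of $|C|$, and by (R4), $U\cong U_C$. Thus $|C|\cong U\cong U_C$ is a PL $n$-ball.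
\end{proof}

\section{Links in the bounded complex}\label{sec:links}

We prove Proposition~\ref{prop:connected}. Let $M$ be simple, connected and simplicial of rank $r$, let $\Sigma=\Sigma(M)$, which is a PL $(r-1)$-sphere by Lemma~\ref{lem:regions}(i), and let $C$ be as in Lemma~\ref{lem:induced}. If $r=1$, then $E=\{g\}$ and $\mathcal L^+=\mathcal L^{++}$ is one point, with empty boundary and no unbounded tope. Let $r\ge2$.

Lemma~\ref{lem:complement} asks that $C$ be a manifold, so we must show that links in $C$ are balls or spheres. The link of $X$ in $C$ is an induced subcomplex of the sphere $\operatorname{lk}_\Sigma(X)$, so the same lemma applies to it, once the complementary induced subcomplex is known to be a ball.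

Let $X\in\mathcal L^{++}$. A vertex $w$ of $\operatorname{lk}_\Sigma(X)$ lies with $X$ below some covector $Z$, and $Z_g=X_g=+$, so $w_g\in\{0,+\}$. Since $C$ is induced, the vertices with $w_g=+$ induce the subcomplex $\operatorname{lk}_C(X)$ of $\operatorname{lk}_\Sigma(X)$. Let $K_X$ be the subcomplex of $\operatorname{lk}_\Sigma(X)$ induced on the vertices with $w_g=0$. The next lemma describes $K_X$ by sign conditions; in the realizable case it says that $K_X$ consists of the covectors of the points of the cone $Q_X$.

\begin{lemma}\label{lem:KX}
For $X\in\mathcal L^{++}$,
\begin{equation}\label{eq:KX}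
K_X=\{Y\in\mathcal L:\ Y_g=0,\ Y_e\in\{0,X_e\}\text{ for all }e\in\operatorname{supp}X\}.
\end{equation}
\end{lemma}

\begin{proof}
Let $Y\in K_X$. Its vertices vanish at $g$, so $Y_g=0$ by (M1). There is $Z$ with $X,Y\le Z$, and for $e\in\operatorname{supp}X$ we have $Z_e=X_e$, so $Y_e\in\{0,X_e\}$. Conversely let $Y$ belong to the right-hand side. Then $S(X,Y)=\emptyset$, so $X,Y\le X\circ Y$ and $V(X)\cup V(Y)$ is a simplex of $\Sigma$. The vertices of $Y$ vanish at $g$ and those of $X$ do not, so $V(X)\cap V(Y)=\emptyset$. Hence $Y\in\operatorname{lk}_\Sigma(X)$, and all its vertices vanish at $g$.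
\end{proof}

The conditions in \eqref{eq:KX} are weak inequalities, and together they may force some coordinates to vanish, as $a\ge0$ and $a\le0$ did in Section~\ref{sec:examples}. To apply Lemma~\ref{lem:regions} we contract those coordinates; a covector $Y^*$ of largest support in $K_X$ tells us which they are.

\begin{lemma}\label{lem:KXball}
For $X\in\mathcal L^{++}$, the complex $K_X$ has no vertices or is a PL ball.
\end{lemma}

\begin{proof}
Suppose that $K_X$ has a vertex. The right-hand side of \eqref{eq:KX} is closed under composition. Let $Y^*$ be the composition of all its members in some order. Then $0\ne Y^*\in K_X$, and $\operatorname{supp}Y^*$ contains the support of every member of $K_X$. Put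
\[A_+=\operatorname{supp}X\cap\operatorname{supp}Y^*,\qquad A_0=\operatorname{supp}X\setminus A_+.\]
Then $g\in A_0$, every $Y\in K_X$ vanishes on $A_0$, and $Y^*_e=X_e$ for $e\in A_+$. By Proposition~\ref{prop:supports}, $A_+\ne\emptyset$.

Let $N=M/\operatorname{cl}(A_0)$. It is simplicial by Lemma~\ref{lem:minors}. Zero sets are flats, so its covectors are the $Y\in\mathcal L$ that vanish on $A_0$. They are closed under taking faces, so $\Sigma(N)$ is a subcomplex of $\Sigma$. The rank $s$ of $N$ is at least $1$, since $Y^*$ is a nonzero covector of $N$. The flat $z(Y^*)$ contains $\operatorname{cl}(A_0)$ and is disjoint from $A_+$, so $A_+$ lies in the ground set of $N$. As $g\in A_0$, formula \eqref{eq:KX} becomes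
\[K_X=\{Y\in\mathcal L(N):\ Y_e\in\{0,X_e\}\text{ for all }e\in A_+\}.\]
Let $R$ be the set of topes $T$ of $N$ with $T_e=X_e$ for all $e\in A_+$. Faces of members of $R$ lie in $K_X$. Conversely, let $Y\in K_X$ and let $T'$ be any tope of $N$. Then $Y\circ Y^*\circ T'$ is a covector of $N$ of full support, hence a tope; it lies above $Y$, and at $e\in A_+$ its entry is $Y_e$ or $Y^*_e$, whichever is first nonzero, and so equals $X_e$. Thus $R\ne\emptyset$ and $R$ generates $K_X$. By Lemma~\ref{lem:regions}(ii), $K_X$ is a PL $(s-1)$-ball.
\end{proof}

The inequality $A_+\ne\emptyset$ is the only use of Proposition~\ref{prop:supports}, and hence of connectedness. If $A_+$ were empty, $K_X$ would be the sphere $\Sigma(N)$, like the pair of directions $\pm(0,1)$ in Example~\ref{ex:segment}.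

\begin{lemma}\label{lem:links}
For every $X\in\mathcal L^{++}$, the link $\operatorname{lk}_C(X)$ is a PL ball or sphere of dimension $n=r-1-|V(X)|$. It is a sphere if and only if $K_X$ has no vertices.
\end{lemma}

\begin{proof}
We use downward induction on $|V(X)|$. By (P2), $\operatorname{lk}_\Sigma(X)$ is a PL $n$-sphere. If $K_X$ has no vertices, then $\operatorname{lk}_C(X)=\operatorname{lk}_\Sigma(X)$ and we are done. This covers the case $|V(X)|=r$, where the link is $\{\emptyset\}$. Now let $K_X$ have a vertex, so that $n\ge0$ and $K_X$ is a PL ball by Lemma~\ref{lem:KXball}. A ball is not a sphere, so the induced subcomplex $K_X$ misses a vertex of $\operatorname{lk}_\Sigma(X)$, and $\operatorname{lk}_C(X)$ has a vertex. For a nonempty simplex $\tau$ of $\operatorname{lk}_C(X)$, the link of $\tau$ in $\operatorname{lk}_C(X)$ is the link in $C$ of the larger simplex $V(X)\cup\tau$, which by induction is a PL ball or sphere of dimension $n-\#\tau$. By the link criterion, $\operatorname{lk}_C(X)$ is a nonempty PL $n$-manifold. Lemma~\ref{lem:complement}, applied to the sphere $\operatorname{lk}_\Sigma(X)$ with the induced subcomplexes $K_X$ and $\operatorname{lk}_C(X)$, shows that it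 is a PL $n$-ball.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:connected}]
By Lemmas~\ref{lem:induced} and~\ref{lem:links} and the link criterion, $C$ is a nonempty PL $(r-1)$-manifold, and $X\in\mathcal L^{++}$ lies in $\partial C$ if and only if $K_X$ has a vertex.

Let $K$ be the subcomplex of $\Sigma$ induced on the remaining vertices, the cocircuits $v$ with $v_g\in\{0,-\}$. By (M1), $K=\{X\in\mathcal L:X_g\in\{0,-\}\}$. This complex is generated by the topes $T$ with $T_g=-$: faces of such topes lie in $K$, and if $X\in K$, $v$ is a cocircuit with $v_g=-$ and $T'$ is any tope, then $X\circ v\circ T'$ is a tope above $X$ with sign $-$ at $g$. By Lemma~\ref{lem:regions}(ii) with $A=\{g\}$, $K$ is a PL $(r-1)$-ball. Lemma~\ref{lem:complement} for $\Sigma$, $K$ and $C$ shows that $C$ is a PL $(r-1)$-ball.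

It remains to show that $K_X$ has a vertex if and only if $X$ is a face of an unbounded tope of $\mathcal L^+$. If $w$ is a vertex of $K_X$, then $X,w\le X\circ w$. A tope $T\ge X\circ w$ has $T_g=X_g=+$, contains $X$, and is unbounded because $0\ne w\le T$ and $w_g=0$. Conversely let $X\le T$ with $T\in\mathcal L^+$ an unbounded tope. By Lemma~\ref{lem:induced} some vertex $w$ of $T$ has $w_g\ne+$, and $w\le T$ forces $w_g=0$. Then $w$ is not a vertex of $X$, and $w$ and $X$ lie below $T$, so $w$ is a vertex of $K_X$.
\end{proof}

With the reduction in Section~\ref{sec:om}, this completes the proof of Theorem~\ref{thm:main}.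

\begin{thebibliography}{9}

\bibitem{BLSWZ}
Bj\"orner, Las Vergnas, Sturmfels, White and Ziegler, \emph{Oriented Matroids}.

\bibitem{DK}
Danaraj and Klee, 1974.

\bibitem{Dong}
Xun Dong, \emph{The bounded complex of a uniform affine oriented matroid is a ball}, arXiv:math/0610575 (2006).

\bibitem{RS}
Rourke and Sanderson, \emph{Introduction to Piecewise-Linear Topology}.

\end{thebibliography}
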